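\title{Upper covers of clones defined by ideals}

\begin{abstract}
For an ideal $I$ of subsets of a countably infinite set $X$, let $\mathcal{C}_I$ be the clone of all finitary operations on $X$ that map small sets to small sets. If $\mathcal{C}_I$ is not precomplete, is there an ideal $J$ such that $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$ in the clone lattice? We show that the answer is no in general. We classify the upper covers of an arbitrary $\mathcal{C}_I$ by means of the minimal ideals above $I$ that are closed under $\mathcal{C}_I$, and we construct, in ZFC, three ideals whose clones are not precomplete: one with no upper cover at all, one whose only upper cover is of the form $\mathcal{C}_J$, and one whose only upper cover is not of this form.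
\end{abstract}

\section{Introduction}

Throughout, $X$ is a countably infinite set and $\mathbb{N}=\{1,2,\dots\}$. For $n\ge1$ let $\mathcal{O}^{(n)}$ be the set of all $n$-ary operations $X^n\to X$, and let $\mathcal{O}=\bigcup_{n\ge1}\mathcal{O}^{(n)}$. A \emph{clone} on $X$ is a set $\mathcal{E}\subseteq\mathcal{O}$ that contains all projections $(x_1,\dots,x_n)\mapsto x_k$ and is closed under composition: if $f\in\mathcal{E}$ is $m$-ary and $g_1,\dots,g_m\in\mathcal{E}$ are $n$-ary, then $\bar x\mapsto f(g_1(\bar x),\dots,g_m(\bar x))$ is in $\mathcal{E}$. We write $\mathcal{E}^{(n)}=\mathcal{E}\cap\mathcal{O}^{(n)}$. An intersection of clones is a clone, so the clones on $X$, ordered by inclusion, form a complete lattice with largest element $\mathcal{O}$, the \emph{clone lattice}. For clones $\mathcal{C}\subsetneq\mathcal{D}$ we call $\mathcal{D}$ an \emph{upper cover} of $\mathcal{C}$ if no clone $\mathcal{E}$ satisfies $\mathcal{C}\subsetneq\mathcal{E}\subsetneq\mathcal{D}$. A clone is \emph{precomplete} if $\mathcal{O}$ is an upper cover of it, that is, if it is a maximal proper subclone of $\mathcal{O}$.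

In this paper an \emph{ideal} is a family $I$ of subsets of $X$ that is closed under subsets and finite unions, does not contain $X$, and contains all finite sets and at least one infinite set. The members of $I$ are the small subsets of $X$, and the products $A_1\times\dots\times A_n$ with all $A_i\in I$ are the small subsets of $X^n$. Let $\mathcal{C}_I$ be the set of operations that map small sets to small sets. Since $A_1\times\dots\times A_n\subseteq S^n$ for $S=A_1\cup\dots\cup A_n$, an $n$-ary operation $f$ satisfies
\begin{equation}\label{eq:CI}
f\in\mathcal{C}_I\quad\Longleftrightarrow\quad f[S^n]\in I\ \text{ for all } S\in I .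
\end{equation}
This set is a clone: a projection maps $S^n$ onto $S$, and $f(g_1,\dots,g_m)$ maps $S^n$ into $f[T^m]$ with $T=\bigcup_i g_i[S^n]$. The standing assumptions on $I$ exclude two trivial cases: for the family of all finite sets and for the family of all subsets of $X$, condition \eqref{eq:CI} holds for every operation.

There is a known criterion for precompleteness: $\mathcal{C}_I$ is precomplete if and only if for every $A\notin I$ there is an operation $f\in\mathcal{C}_I$, say $n$-ary, with $f[A^n]=X$. We do not use this criterion (it is recovered in Remark~\ref{rem:criterion}), but it suggests the following question, which comes from the paper of Beiglb\"ock, Goldstern, Heindorf and Pinsker~\cite{BGHP}.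

\medskip
\noindent\textbf{Problem.} \emph{Let $I$ be an ideal such that $\mathcal{C}_I$ is not precomplete. Is there an ideal $J$ such that $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$ in the clone lattice?}
\medskip

Here is why one may expect a positive answer. If the criterion fails for a set $A\notin I$, then the subsets of the images $f[A^n]$ with $f\in\mathcal{C}_I$ form an ideal $J\supsetneq I$, and $\mathcal{C}_I\subsetneq\mathcal{C}_J\subsetneq\mathcal{O}$ (Lemmas~\ref{lem:generated} and~\ref{lem:compare}). So the failure of precompleteness is always witnessed by a clone of the same kind, and one would try to choose $J$ as small as possible and hope that nothing fits between $\mathcal{C}_I$ and $\mathcal{C}_J$. Two things can go wrong: there may be no minimal $J$, and a minimal $J$ may still leave room for a clone between $\mathcal{C}_I$ and $\mathcal{C}_J$. Both obstructions occur. The first one gives a strong negative answer.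

\begin{theorem}\label{thm:nocover}
There is an ideal $I$ such that $\mathcal{C}_I$ is not precomplete and $\mathcal{C}_I$ has no upper cover in the clone lattice. In particular no $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$.
\end{theorem}

For other ideals the expected picture is correct.

\begin{theorem}\label{thm:idealcover}
There are an ideal $I$ with $\mathcal{C}_I$ not precomplete and an ideal $J$ such that $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$, in fact the only one.
\end{theorem}

The second obstruction gives a third behavior.

\begin{theorem}\label{thm:othercover}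
There is an ideal $I$ such that $\mathcal{C}_I$ is not precomplete and has exactly one upper cover in the clone lattice, and this upper cover is not of the form $\mathcal{C}_J$ for any ideal $J$.
\end{theorem}

All proofs are in ZFC. They rest on a classification of the upper covers of an arbitrary $\mathcal{C}_I$ (Theorem~\ref{thm:classification}), which turns the question about clones into a question about ideals above $I$. Section~\ref{sec:classification} proves the classification. Section~\ref{sec:idealcover} treats the simplest example, Theorem~\ref{thm:idealcover}; it also shows which freedom of $\mathcal{C}_I$ has to be destroyed in order to prove Theorem~\ref{thm:nocover} in Section~\ref{sec:nocover}. Section~\ref{sec:othercover} proves Theorem~\ref{thm:othercover}.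

\section{The clones above $\mathcal{C}_I$}\label{sec:classification}

Fix an ideal $I$. Two elementary facts drive this section.
\begin{itemize}
\item[(F1)] Every operation whose range is a member of $I$ belongs to $\mathcal{C}_I$.
\item[(F2)] If $A\subseteq X$ is infinite and $C\subseteq X$ is nonempty, there is a unary operation $e_{A,C}$ with range $C$ that maps $A$ onto $C$.
\end{itemize}
Fact (F1) is immediate from \eqref{eq:CI}. Fact (F2) holds because $C$ is countable; it is the point where the countability of $X$ enters.

\subsection{Extensions}

A family $J$ of subsets of $X$ is \emph{closed under} a set $\mathcal{E}$ of operations if $g[B^n]\in J$ whenever $B\in J$ and $g\in\mathcal{E}$ is $n$-ary. For an ideal $J$ this means $\mathcal{E}\subseteq\mathcal{C}_J$ by \eqref{eq:CI}. We put $\mathcal{C}_{\mathcal{P}(X)}=\mathcal{O}$, so that the same equivalence holds for the power set $J=\mathcal{P}(X)$.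

\begin{definition}
An \emph{extension} of $I$ is a family $J\subseteq\mathcal{P}(X)$ with $I\subsetneq J$ that is closed under subsets, finite unions and $\mathcal{C}_I$. For an extension $J$, let $\mathcal{O}_J$ be the set of all operations whose range is a member of $J$, and let $\mathcal{D}_J$ be the clone generated by $\mathcal{C}_I\cup\mathcal{O}_J$.
\end{definition}

The power set $\mathcal{P}(X)$ is an extension, with $\mathcal{O}_{\mathcal{P}(X)}=\mathcal{D}_{\mathcal{P}(X)}=\mathcal{O}$. Every other extension omits $X$ and is therefore an ideal. Extensions are ordered by inclusion, and \emph{minimal} refers to this order. The next lemma says that the extensions are exactly the ideals that are relevant to the problem; the inclusion $I\subsetneq J$ alone is not enough (see Example~\ref{ex:bounded}).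

\begin{lemma}\label{lem:compare}
\begin{itemize}
\item[(a)] If $J$ is an extension of $I$, then $\mathcal{C}_I\subsetneq\mathcal{D}_J\subseteq\mathcal{C}_J$.
\item[(b)] If $J$ is an ideal, then $\mathcal{C}_I\subsetneq\mathcal{C}_J$ if and only if $J$ is an extension of $I$.
\item[(c)] If $J$ is an ideal, then $\mathcal{C}_J\ne\mathcal{O}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\mathcal{C}_I\subseteq\mathcal{C}_J$ because $J$ is closed under $\mathcal{C}_I$, and $\mathcal{O}_J\subseteq\mathcal{C}_J$ because $J$ is closed under subsets. Hence $\mathcal{D}_J\subseteq\mathcal{C}_J$. For an infinite $S\in I$ and $B\in J\setminus I$, the operation $e_{S,B}$ lies in $\mathcal{O}_J$ and not in $\mathcal{C}_I$.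

(b) One direction is (a). Let $\mathcal{C}_I\subsetneq\mathcal{C}_J$. Then $J$ is closed under $\mathcal{C}_I$ and $J\ne I$. To see that $I\subseteq J$, take an infinite $B\in J$ and a nonempty $C\in I$. Then $e_{B,C}\in\mathcal{C}_I\subseteq\mathcal{C}_J$ by (F1), so $C=e_{B,C}[B]\in J$.

(c) For an infinite $B\in J$ the operation $e_{B,X}$ is not in $\mathcal{C}_J$.
\end{proof}

To find extensions we generate them from a single set. It costs nothing to allow a larger clone in place of $\mathcal{C}_I$, and this will be useful below. For a clone $\mathcal{E}\supseteq\mathcal{C}_I$ and an infinite set $A\subseteq X$ let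
\[
\langle A\rangle_{\mathcal{E}}=\{B\subseteq X:\ B\subseteq g[A^n]\text{ for some }n\text{ and some }g\in\mathcal{E}^{(n)}\},
\qquad \langle A\rangle=\langle A\rangle_{\mathcal{C}_I}.
\]

\begin{lemma}\label{lem:generated}
Let $\mathcal{E}\supseteq\mathcal{C}_I$ be a clone and $A\subseteq X$ infinite. Then $\langle A\rangle_{\mathcal{E}}$ has $A$ as a member, includes $I$, and is closed under subsets, finite unions and $\mathcal{E}$. In particular, if $A\notin I$, then $\langle A\rangle$ is the least extension of $I$ that has $A$ as a member.
\end{lemma}

\begin{proof}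
The identity map gives $A\in\langle A\rangle_{\mathcal{E}}$, and closure under subsets is part of the definition. If $C\in I$ is nonempty, then $e_{A,C}\in\mathcal{C}_I\subseteq\mathcal{E}$ maps $A$ onto $C$.

\emph{Closure under $\mathcal{E}$.} Let $B\subseteq g[A^n]$ and $g'\in\mathcal{E}^{(m)}$. The $nm$-ary operation $(\bar x_1,\dots,\bar x_m)\mapsto g'(g(\bar x_1),\dots,g(\bar x_m))$ is in $\mathcal{E}$ and maps $A^{nm}$ onto a superset of $g'[B^m]$.

\emph{Unions.} Let $d(a,b,z,w)=a$ if $z=w$ and $d(a,b,z,w)=b$ otherwise. Then $d[S^4]\subseteq S$ for every $S$, so $d\in\mathcal{C}_I$. Given $g_1\in\mathcal{E}^{(n)}$ and $g_2\in\mathcal{E}^{(m)}$, the operation $(\bar x,\bar y,z,w)\mapsto d(g_1(\bar x),g_2(\bar y),z,w)$ is in $\mathcal{E}$, and it maps $A^{n+m+2}$ onto $g_1[A^n]\cup g_2[A^m]$ because $A$ has at least two elements.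

Finally, a set $A\notin I$ is infinite, so $\langle A\rangle$ is defined and is an extension; every extension that has $A$ as a member is closed under $\mathcal{C}_I$ and under subsets, and so includes $\langle A\rangle$.
\end{proof}

\subsection{The trace of a clone}

An arbitrary clone $\mathcal{E}\supsetneq\mathcal{C}_I$ has no visible connection with ideals. We attach an extension to it by recording which sets it can reach from small sets:
\[
\tau(\mathcal{E})=\{B\subseteq X:\ B\subseteq g[S^n]\text{ for some }n,\ g\in\mathcal{E}^{(n)}\text{ and }S\in I\}.
\]
We call $\tau(\mathcal{E})$ the \emph{trace} of $\mathcal{E}$. The key point is that by (F1) the clone $\mathcal{C}_I$ contains every choice function with values in a small set $S$. Composing $g$ with such functions produces \emph{every} operation with range inside $g[S^n]$.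

\begin{proposition}\label{prop:trace}
Let $\mathcal{E}\supsetneq\mathcal{C}_I$ be a clone.
\begin{itemize}
\item[(a)] $\tau(\mathcal{E})$ is an extension of $I$, and $\mathcal{D}_{\tau(\mathcal{E})}\subseteq\mathcal{E}\subseteq\mathcal{C}_{\tau(\mathcal{E})}$.
\item[(b)] Let $J$ be an extension. If $\mathcal{D}_J\subseteq\mathcal{E}$, then $J\subseteq\tau(\mathcal{E})$. If $\mathcal{E}\subseteq\mathcal{C}_J$, then $\tau(\mathcal{E})\subseteq J$. In particular $\tau(\mathcal{D}_J)=\tau(\mathcal{C}_J)=J$.
\end{itemize}
\end{proposition}

\begin{proof}
Fix an infinite set $S_0\in I$.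

(a) We have $\langle S_0\rangle_{\mathcal{E}}\subseteq\tau(\mathcal{E})$ by definition. The reverse inclusion holds because $\langle S_0\rangle_{\mathcal{E}}$ includes $I$ and is closed under $\mathcal{E}$ and under subsets. So by Lemma~\ref{lem:generated} the family $\tau(\mathcal{E})$ includes $I$ and is closed under subsets, finite unions and $\mathcal{E}$. It differs from $I$ because some $g\in\mathcal{E}$ violates \eqref{eq:CI}. Thus $\tau(\mathcal{E})$ is an extension, and closure under $\mathcal{E}$ says that $\mathcal{E}\subseteq\mathcal{C}_{\tau(\mathcal{E})}$.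

Let $h$ be a $p$-ary operation with range in $\tau(\mathcal{E})$, say with range contained in $g[S^n]$, where $g\in\mathcal{E}^{(n)}$ and $S\in I$. For each $\bar x\in X^p$ choose $u_1(\bar x),\dots,u_n(\bar x)\in S$ with $g(u_1(\bar x),\dots,u_n(\bar x))=h(\bar x)$. The operations $u_i$ are in $\mathcal{C}_I$ by (F1), so $h=g(u_1,\dots,u_n)\in\mathcal{E}$. Hence $\mathcal{O}_{\tau(\mathcal{E})}\subseteq\mathcal{E}$, and so $\mathcal{D}_{\tau(\mathcal{E})}\subseteq\mathcal{E}$.

(b) If $\mathcal{D}_J\subseteq\mathcal{E}$ and $C\in J$ is nonempty, then $e_{S_0,C}\in\mathcal{O}_J\subseteq\mathcal{E}$ maps $S_0$ onto $C$, so $C\in\tau(\mathcal{E})$. If $\mathcal{E}\subseteq\mathcal{C}_J$, then $g[S^n]\in J$ for all $g\in\mathcal{E}^{(n)}$ and all $S\in I\subseteq J$. The last assertion follows with Lemma~\ref{lem:compare}(a).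
\end{proof}

So the clones strictly above $\mathcal{C}_I$ fall into disjoint intervals, one for each extension $J$, with bottom $\mathcal{D}_J$ and top $\mathcal{C}_J$. An upper cover has to be the bottom of its interval, whereas the problem asks for a cover that is the top of its interval. The classification makes this precise.

\begin{theorem}\label{thm:classification}
Let $I$ be an ideal.
\begin{enumerate}
\item[(1)] Every clone properly containing $\mathcal{C}_I$ contains $\mathcal{D}_{\langle B\rangle}$ for some $B\notin I$.
\item[(2)] The map $J\mapsto\mathcal{D}_J$ is a bijection from the minimal extensions of $I$ onto the upper covers of $\mathcal{C}_I$.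
\item[(3)] For an ideal $J$, the clone $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$ if and only if $J$ is a minimal extension of $I$ and $\mathcal{D}_J=\mathcal{C}_J$.
\item[(4)] $\mathcal{C}_I$ is precomplete if and only if $\mathcal{P}(X)$ is the only extension of $I$.
\end{enumerate}
\end{theorem}

\begin{proof}
We use Proposition~\ref{prop:trace} throughout, and the fact that $J'\subseteq J$ implies $\mathcal{D}_{J'}\subseteq\mathcal{D}_J$.

(1) Let $\mathcal{E}\supsetneq\mathcal{C}_I$ and $B\in\tau(\mathcal{E})\setminus I$. Then $\langle B\rangle\subseteq\tau(\mathcal{E})$, so $\mathcal{D}_{\langle B\rangle}\subseteq\mathcal{D}_{\tau(\mathcal{E})}\subseteq\mathcal{E}$.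

(2) Let $J$ be a minimal extension and $\mathcal{C}_I\subsetneq\mathcal{E}\subseteq\mathcal{D}_J$. Since $\mathcal{D}_J\subseteq\mathcal{C}_J$, we get $\tau(\mathcal{E})\subseteq J$, hence $\tau(\mathcal{E})=J$ by minimality, and then $\mathcal{D}_J\subseteq\mathcal{E}$. So $\mathcal{D}_J$ is an upper cover. Conversely, let $\mathcal{E}$ be an upper cover and $J=\tau(\mathcal{E})$. From $\mathcal{C}_I\subsetneq\mathcal{D}_J\subseteq\mathcal{E}$ we get $\mathcal{E}=\mathcal{D}_J$. If $J'\subseteq J$ is an extension, then $\mathcal{C}_I\subsetneq\mathcal{D}_{J'}\subseteq\mathcal{D}_J$, so $\mathcal{D}_{J'}=\mathcal{D}_J$, and taking traces gives $J'=J$. Thus $J$ is minimal. The map is injective because $\tau(\mathcal{D}_J)=J$.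

(3) The implication from right to left is part of (2). If $\mathcal{C}_J$ is an upper cover, then $J$ is an extension by Lemma~\ref{lem:compare}(b), and $\mathcal{C}_J=\mathcal{D}_{J^*}$ for a minimal extension $J^*$ by (2). Taking traces gives $J=J^*$.

(4) An extension $J\ne\mathcal{P}(X)$ is an ideal, and $\mathcal{C}_I\subsetneq\mathcal{C}_J\subsetneq\mathcal{O}$ by Lemma~\ref{lem:compare}. If $\mathcal{P}(X)$ is the only extension, then every clone $\mathcal{E}\supsetneq\mathcal{C}_I$ has trace $\mathcal{P}(X)$ and so contains $\mathcal{D}_{\mathcal{P}(X)}=\mathcal{O}$; and $\mathcal{C}_I\ne\mathcal{O}$ by Lemma~\ref{lem:compare}(c).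
\end{proof}

\begin{remark}\label{rem:criterion}
By Lemma~\ref{lem:generated}, $\mathcal{P}(X)$ is the only extension if and only if $X\in\langle A\rangle$ for every $A\notin I$. So part (4) is the criterion quoted in the introduction. For instance, if $I$ is a maximal ideal, then no ideal lies strictly above $I$, and $\mathcal{C}_I$ is precomplete.
\end{remark}

\subsection{When is $\mathcal{D}_J=\mathcal{C}_J$?}

To use part (3) we need to know the members of $\mathcal{D}_J$. They have a normal form: one operation of $\mathcal{C}_I$, applied to the arguments and to finitely many \emph{parameters} $h_i(\bar x)$, which depend on the arguments in an arbitrary way but take their values in one member of $J$.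

\begin{lemma}\label{lem:normal}
Let $J$ be an extension. Then $\mathcal{D}_J^{(n)}$ consists exactly of the operations
\begin{equation}\label{eq:normal}
\bar x\mapsto F(\bar x,h_1(\bar x),\dots,h_r(\bar x))\qquad\text{with } r\ge0,\ F\in\mathcal{C}_I^{(n+r)},\ h_1,\dots,h_r\in\mathcal{O}_J^{(n)} .
\end{equation}
\end{lemma}

\begin{proof}
Operations of this form lie in $\mathcal{D}_J$. They include $\mathcal{C}_I$ (take $r=0$), hence the projections, and they include $\mathcal{O}_J$ (take $r=1$ and for $F$ the last projection). It remains to show closure under composition. Let $t(\bar y)=F(\bar y,h_1(\bar y),\dots,h_r(\bar y))$ be $m$-ary and let $t_j(\bar x)=F_j(\bar x,\bar h^j(\bar x))$ be $n$-ary for $j\le m$, where $\bar h^j$ is a tuple of members of $\mathcal{O}_J$. Put $h_i'=h_i(t_1,\dots,t_m)$; its range is contained in the range of $h_i$, so $h'_i\in\mathcal{O}_J$. Put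
\[
F'(\bar x,\bar z^1,\dots,\bar z^m,\bar u)=F\bigl(F_1(\bar x,\bar z^1),\dots,F_m(\bar x,\bar z^m),\bar u\bigr),
\]
which is in the clone $\mathcal{C}_I$. Then $t(t_1,\dots,t_m)(\bar x)=F'(\bar x,\bar h^1(\bar x),\dots,\bar h^m(\bar x),h'_1(\bar x),\dots,h'_r(\bar x))$.
\end{proof}

Theorem~\ref{thm:classification}(3) and Lemma~\ref{lem:normal} say exactly when the problem has a positive answer for a given ideal.

\begin{corollary}\label{cor:when}
Let $\mathcal{C}_I$ be not precomplete. There is an ideal $J$ such that $\mathcal{C}_J$ is an upper cover of $\mathcal{C}_I$ if and only if $I$ has a minimal extension $J\ne\mathcal{P}(X)$ for which every operation in $\mathcal{C}_J$ has the form \eqref{eq:normal}.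
\end{corollary}

One parameter suffices when $J$ is generated, as an ideal, by $I$ and a single set $B$: the values in $B$ are handed over by the parameter, and the values outside $B$ are harmless.

\begin{proposition}\label{prop:oneset}
If $J$ is an extension of $I$, $B\in J$, and $J=\{A\cup B': A\in I,\ B'\subseteq B\}$, then $\mathcal{D}_J=\mathcal{C}_J$.
\end{proposition}

\begin{proof}
The hypothesis gives $C\setminus B\in I$ for every $C\in J$, and $B\neq\emptyset$ because $J\ne I$. Fix $b\in B$ and let $h\in\mathcal{C}_J^{(n)}$. Define
\[
h_1(\bar x)=\begin{cases}h(\bar x)&\text{if }h(\bar x)\in B,\\ b&\text{otherwise,}\end{cases}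
\qquad
F(\bar x,y)=\begin{cases}y&\text{if }h(\bar x)\in B,\\ h(\bar x)&\text{otherwise.}\end{cases}
\]
Then $h(\bar x)=F(\bar x,h_1(\bar x))$ and $h_1\in\mathcal{O}_J$. For $S\in I$ we have $h[S^n]\in J$, and therefore $F[S^{n+1}]\subseteq S\cup(h[S^n]\setminus B)\in I$. So $F\in\mathcal{C}_I$ and $h\in\mathcal{D}_J$.
\end{proof}

\section{An upper cover of the form $\mathcal{C}_J$}\label{sec:idealcover}

All our examples are built from finite \emph{blocks} $Y_1,Y_2,\dots$, and a set is small if its intersections with the blocks obey a size bound. We begin with the crudest bound.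

\begin{example}\label{ex:bounded}
Let $X=\bigsqcup_{k\ge1}Y_k$ with $|Y_k|=k$, and let $I$ consist of the sets $A$ with $\sup_k|A\cap Y_k|<\infty$. Let $B\notin I$. Since the blocks are finite, for each $j$ there are infinitely many $k$ with $|B\cap Y_k|\ge j$, so we can choose $k_1<k_2<\cdots$ with $|B\cap Y_{k_j}|\ge j$. Let $f$ map $B\cap Y_{k_j}$ onto $Y_j$ for each $j$, and all other points to the point of $Y_1$. Then $|f[S]\cap Y_j|\le|S\cap Y_{k_j}|+1$ for every set $S$, so $f\in\mathcal{C}_I$, and $f[B]=X$. Hence $\mathcal{P}(X)$ is the only extension and $\mathcal{C}_I$ is precomplete. The sets $A$ with $|A\cap Y_k|/k\to0$ form an ideal strictly above $I$, which is therefore not an extension.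
\end{example}

In this example the bound is the same in all blocks, so $\mathcal{C}_I$ may move late blocks onto early ones, and every set that is not small generates everything. To obtain a clone that is not precomplete, we add a part of $X$ that cannot be reached from the blocks. To prove that it cannot be reached by operations of any arity, we need to trap infinitely many tuples in one small cube $S^n$.

\begin{lemma}[Thinning]\label{lem:thin}
Let $I$ be an ideal and $A\subseteq X$ a set such that every infinite subset of $A$ has an infinite subset in $I$. For every sequence $t_1,t_2,\dots$ in $A^n$ there are an infinite set $M\subseteq\mathbb{N}$ and $S\in I$ with $t_i\in S^n$ for all $i\in M$.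
\end{lemma}

\begin{proof}
Write $t(s)$ for the $s$-th entry of $t$. Put $M_0=\mathbb{N}$ and treat $s=1,\dots,n$ in turn. If the set $\{t_i(s):i\in M_{s-1}\}$ is finite, let $S_s$ be this set; otherwise let $S_s\in I$ be an infinite subset of it. In both cases $S_s\in I$, and $M_s=\{i\in M_{s-1}:t_i(s)\in S_s\}$ is infinite. Take $M=M_n$ and $S=S_1\cup\dots\cup S_n$.
\end{proof}

The following lemma isolates what is needed for $I$ to have exactly two extensions. It serves both here and in Section~\ref{sec:othercover}.

\begin{lemma}\label{lem:two}
Let $I\subsetneq J$ be ideals such that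
\begin{itemize}
\item[($\alpha$)] every infinite member of $J$ has an infinite subset in $I$;
\item[($\beta$)] every $B\notin J$ has an infinite subset $B'$ that meets each member of $J$ in a finite set;
\item[($\gamma$)] $J\subseteq\langle B\rangle$ for every $B\in J\setminus I$.
\end{itemize}
Then $J$ and $\mathcal{P}(X)$ are the only extensions of $I$. Consequently $\mathcal{C}_I$ is not precomplete, $\mathcal{D}_J$ is its only upper cover, and this cover is of the form $\mathcal{C}_{J'}$ for an ideal $J'$ if and only if $\mathcal{D}_J=\mathcal{C}_J$.
\end{lemma}

\begin{proof}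
\emph{$J$ is closed under $\mathcal{C}_I$.} Let $f\in\mathcal{C}_I^{(n)}$ and $A\in J$, and suppose $f[A^n]\notin J$. By ($\beta$) there is an infinite $B'\subseteq f[A^n]$ that meets each member of $J$ in a finite set. Choose $t_1,t_2,\dots\in A^n$ whose values $f(t_i)$ are pairwise distinct elements of $B'$. By ($\alpha$) Lemma~\ref{lem:thin} applies to $A$ and gives $S\in I$ such that $f[S^n]\cap B'$ is infinite. But $f[S^n]\in I\subseteq J$, a contradiction. So $J$ is an extension.

\emph{Other extensions.} Let $J'$ be an extension. If $J'\subseteq J$, take $B\in J'\setminus I$; then $J\subseteq\langle B\rangle\subseteq J'$ by ($\gamma$), so $J'=J$. Otherwise take $B\in J'\setminus J$ and $B'$ as in ($\beta$), and let $f$ map $B'$ onto $X$ and all other points to one point. For $S\in I$ the set $S\cap B'$ is finite, so $f[S]$ is finite. Thus $f\in\mathcal{C}_I$ and $X=f[B]\in J'$, that is, $J'=\mathcal{P}(X)$.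

Now $J$ is the only minimal extension, and the remaining assertions are parts (4), (2) and (3) of Theorem~\ref{thm:classification}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:idealcover}]
Let $X=P\sqcup Q$, where $Q$ is infinite and $P=\bigsqcup_{k\ge1}Y_k$ with $|Y_k|=k$. Let
\[
J=\{A\subseteq X: A\cap Q\text{ is finite}\},\qquad I=\{A\in J:\ \sup_k|A\cap Y_k|<\infty\}.
\]
Both are ideals, and $P\in J\setminus I$. We verify the hypotheses of Lemma~\ref{lem:two}.

($\alpha$) An infinite member of $J$ has infinitely many points in $P$, so it meets infinitely many blocks $Y_k$; one point from each of them gives an infinite subset in $I$.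

($\beta$) If $B\notin J$, take $B'=B\cap Q$.

($\gamma$) If $B\in J\setminus I$, then $\sup_k|B\cap Y_k|=\infty$. Define $f$ on $P$ as in Example~\ref{ex:bounded} and send $Q$ to the point of $Y_1$. The estimate given there still holds and the range of $f$ avoids $Q$, so $f\in\mathcal{C}_I$, and $f[B]=P$. Every member of $J$ is the union of a subset of $P$ and a finite set, so $J\subseteq\langle B\rangle$.

The same description of the members of $J$ shows $J=\{A\cup B':A\in I,\ B'\subseteq P\}$. By Proposition~\ref{prop:oneset}, $\mathcal{D}_J=\mathcal{C}_J$, and this clone is the only upper cover of $\mathcal{C}_I$.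
\end{proof}

\section{A clone $\mathcal{C}_I$ without upper covers}\label{sec:nocover}

By Theorem~\ref{thm:classification}(2) we need an ideal without minimal extensions. So every set $A\notin I$ should have a subset $A'\notin I$ that is too thin to regenerate $A$. The shift of Example~\ref{ex:bounded} must be forbidden. We therefore let the size bound depend on the block, through a scale $N_k$ that grows so fast that all earlier blocks together are negligible in comparison with $N_k$.

\subsection{The ideal}

Let $N_1=2$ and $N_{k+1}=k+2+\sum_{l\le k}N_l^{\,l}$. Let $X=\bigsqcup_{k\ge1}Y_k$ with $|Y_k|=N_k^{\,k}$. The sequence $N_k$ is increasing, and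
\begin{equation}\label{eq:growth}
N_k\ge k+1,\qquad N_k\ge\sum_{l<k}|Y_l| .
\end{equation}
Let
\[
I=\{A\subseteq X:\ \text{there is } c \text{ such that } |A\cap Y_k|\le N_k^{\,c}\text{ for all }k\}.
\]
In other words, if we write $|A\cap Y_k|$ as a power of $N_k$, then $A$ is small when the exponents are bounded. As $N_k\ge2$, we have $2N_k^{\,c}\le N_k^{\,c+1}$, so $I$ is closed under unions; it contains the finite sets; and $X\notin I$, since the exponent of $X$ in $Y_k$ is $k$. Every infinite subset of $X$ meets infinitely many blocks and so has an infinite subset that meets each block at most once, which is in $I$. Hence $I$ is an ideal, and Lemma~\ref{lem:thin} applies with $A=X$.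

How much thinner than $A$ does $A'$ have to be? An $m$-ary operation can multiply exponents by $m$.

\begin{example}\label{ex:power}
Suppose that $A'$ is infinite and $|A\cap Y_k|\le|A'\cap Y_k|^m$ for all $k$. Let $f$ map $(A'\cap Y_k)^m$ onto $A\cap Y_k$ whenever $A\cap Y_k\ne\emptyset$, and all other $m$-tuples to one point. Then $|f[S^m]\cap Y_k|\le|S\cap Y_k|^m+1\le N_k^{\,cm+1}$ if $|S\cap Y_k|\le N_k^{\,c}$. So $f\in\mathcal{C}_I$ and $A\in\langle A'\rangle$.
\end{example}

So the exponents of $A'$ must be unbounded, while the ratio of the exponents of $A$ to those of $A'$ is unbounded too. We take exponents $i$ for $A'$ against $i^2$ for $A$, and show that moving points between blocks gains nothing essential beyond Example~\ref{ex:power}.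

\begin{proposition}\label{prop:thinner}
For every $A\notin I$ there is $A'\subseteq A$ with $A'\notin I$ and $A\notin\langle A'\rangle$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:nocover} from Proposition~\ref{prop:thinner}]
Let $J$ be an extension of $I$, let $A\in J\setminus I$, and take $A'$ as in the proposition. Then $\langle A'\rangle$ is an extension, $\langle A'\rangle\subseteq J$ because $A'\in J$, and $\langle A'\rangle\ne J$ because $A\notin\langle A'\rangle$. So no extension is minimal, and $\mathcal{C}_I$ has no upper cover by Theorem~\ref{thm:classification}(2). In particular $\mathcal{O}$ is not an upper cover, so $\mathcal{C}_I$ is not precomplete.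
\end{proof}

\subsection{Choice of $A'$ and the unary case}

Let $A\notin I$. For every $c$ there are infinitely many $k$ with $|A\cap Y_k|>N_k^{\,c}$: if there were only finitely many, all of them at most $k^*$, then $|A\cap Y_k|\le N_k^{\max(c,k^*)}$ for all $k$, because $|Y_k|=N_k^{\,k}$. So we can choose $k_1<k_2<\cdots$ with
\[
|A\cap Y_{k_i}|>N_{k_i}^{\,i^2}.
\]
Note that $i\le k_i$, so $i+1\le N_{k_i}$ by \eqref{eq:growth}. Choose $A'\subseteq A$ with $|A'\cap Y_{k_i}|=N_{k_i}^{\,i}$ for all $i$ and $A'\cap Y_k=\emptyset$ for all other $k$. The exponents of $A'$ are unbounded, so $A'\notin I$. Let $R_i=A'\cap\bigcup_{k\le k_i}Y_k$. Then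
\begin{equation}\label{eq:low}
1+|R_i|=1+\sum_{j\le i}N_{k_j}^{\,j}\le(i+1)N_{k_i}^{\,i}\le N_{k_i}^{\,i+1}.
\end{equation}
At stage $i$ we call a point of $A'$ \emph{low} if it lies in $R_i$, and \emph{high} otherwise; a high point lies in a block $Y_k$ with $k>k_i$.

We first show that no unary $f\in\mathcal{C}_I$ satisfies $A\subseteq f[A']$. Suppose that one does, and let $i\ge2$ and $N=N_{k_i}$. The low points cover at most $iN^i$ points of $A\cap Y_{k_i}$, and $N^{i^2}\ge N^{i+1}\ge(i+1)N^i$. So at least $N^i$ points of $A\cap Y_{k_i}$ are images of high points. Let $H_i$ be a set of $N^i$ high points with distinct images in $Y_{k_i}$, and let $H=\bigcup_{i\ge2}H_i$. A block $Y_k$ meets $H_i$ only if $k_i<k$, and $|H_i|\le|Y_{k_i}|$, so $|H\cap Y_k|\le\sum_{l<k}|Y_l|\le N_k$. Thus $H\in I$, whereas $f[H]$ has at least $N_{k_i}^{\,i}$ points in $Y_{k_i}$ for all $i\ge2$. This contradicts $f\in\mathcal{C}_I$.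

In short: low points are too few to do the job, and high points are free of charge, because a set that is large for $Y_{k_i}$ is tiny for every later block. For $m\ge2$ a new difficulty appears. A tuple may have both low and high entries, the number of such tuples is not bounded in terms of $|R_i|$, and the low entries of the tuples that we want to use may exhaust $A'$. The remedy has two steps. At each stage $i$ we freeze the low entries by the pigeonhole principle. This leaves at most $m$ low entries per stage; over all stages they may still exhaust $A'$, so we then thin out the stages with Lemma~\ref{lem:thin}.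

\subsection{The general case}

\begin{proof}[Proof of Proposition~\ref{prop:thinner}]
Let $k_i$, $A'$ and $R_i$ be as above, and suppose that $A\subseteq f[(A')^m]$ with $f\in\mathcal{C}_I^{(m)}$. For each $i$ choose $T_i\subseteq (A')^m$ that $f$ maps bijectively onto $A\cap Y_{k_i}$. Thus $|T_i|>N_{k_i}^{\,i^2}$.

\emph{Freezing the low entries.} The \emph{pattern} of $t\in T_i$ is the tuple in $(R_i\cup\{\ast\})^m$ obtained from $t$ by replacing each entry that is high at stage $i$ by a symbol $\ast$. By \eqref{eq:low} there are at most $N_{k_i}^{\,m(i+1)}$ patterns. For $i\ge2m+1$ we have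
\[
i^2-m(i+1)-i=i(i-m-1)-m\ge im-m\ge0 ,
\]
so some pattern is shared by more than $N_{k_i}^{\,i^2-m(i+1)}\ge N_{k_i}^{\,i}$ tuples. Choose $T_i'\subseteq T_i$ with $|T'_i|=N_{k_i}^{\,i}$ whose members all have the same pattern, and pick one tuple $t_i\in T_i'$. Every low entry of a member of $T_i'$ is an entry of $t_i$.

\emph{Thinning the stages.} By Lemma~\ref{lem:thin}, applied to the sequence $(t_i)_{i\ge2m+1}$, there are an infinite set $M$ of indices $i\ge2m+1$ and $S_0\in I$ with $t_i\in S_0^{\,m}$ for all $i\in M$. So for $i\in M$ all low entries of members of $T_i'$ lie in $S_0$.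

\emph{Counting the high entries.} Let $H_i$ be the set of entries of members of $T'_i$ that are high at stage $i$, and let $H=\bigcup_{i\in M}H_i$. Then $|H_i|\le mN_{k_i}^{\,i}\le m|Y_{k_i}|$, and $H_i$ meets $Y_k$ only if $k_i<k$. By \eqref{eq:growth},
\[
|H\cap Y_k|\le m\sum_{l<k}|Y_l|\le mN_k\le N_k^{\,m+1}\qquad\text{for all }k,
\]
so $H\in I$.

Now $S=S_0\cup H\in I$ and $T_i'\subseteq S^m$ for all $i\in M$. Since $f$ is injective on $T_i'$ with values in $Y_{k_i}$, we get $|f[S^m]\cap Y_{k_i}|\ge N_{k_i}^{\,i}$ for the infinitely many $i\in M$. Hence $f[S^m]\notin I$, which contradicts $f\in\mathcal{C}_I$.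
\end{proof}

The first inequality in \eqref{eq:growth} was used to count patterns and the second to count high entries. The second one is what fails in Example~\ref{ex:bounded}, where high entries alone regenerate the whole set.

\section{A unique upper cover that is not of the form $\mathcal{C}_J$}\label{sec:othercover}

We now want a minimal extension $J$ with $\mathcal{D}_J\ne\mathcal{C}_J$. By Proposition~\ref{prop:oneset}, $J$ must not be generated by $I$ and one set. So we arrange $X$ in infinitely many \emph{rows} and let $J$ consist of the sets that meet only finitely many rows. Row $l$ will have exponent $l$ with respect to the scale $N_k$, so that finitely many parameters from finitely many rows cannot describe the points of a much later row.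

Minimality asks for the opposite of Section~\ref{sec:nocover}: every $B\in J\setminus I$ must generate all rows. Two changes achieve this. First, a set is now small if its exponents tend to $0$. A set that is not small then has exponent at least $1/n$ at many scales $k$, and as in Example~\ref{ex:power} an operation of arity $nl$ raises this to $l$. Second, this fills row $l$ only at those scales $k$, and the rest of the row has to be small already. For this reason the limit is taken along an ultrafilter.

\subsection{Ultrafilters and negligible sequences}

An \emph{ultrafilter} on $\mathbb{N}$ is a family $U$ of nonempty subsets of $\mathbb{N}$ that is closed under supersets and finite intersections and contains, for every $V\subseteq\mathbb{N}$, one of $V$ and $\mathbb{N}\setminus V$. It is \emph{nonprincipal} if it contains all cofinite sets; such ultrafilters exist in ZFC. Fix a nonprincipal ultrafilter $U$. A statement holds for \emph{almost all} $k$ if the set of $k$ for which it holds is in $U$. Thus finitely many statements that hold for almost all $k$ hold simultaneously for almost all $k$, a statement that holds for all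 large $k$ holds for almost all $k$, and every statement either holds for almost all $k$ or fails for almost all $k$.

Let $N_k=2^{k!}$, so that $N_{k}=N_{k-1}^{\,k}$ for $k\ge2$. A sequence $(a_k)_{k\ge1}$ of nonnegative integers is \emph{negligible} if for every $n\ge1$ we have $a_k^{\,n}\le N_k$ for almost all $k$.

\begin{lemma}\label{lem:negligible}
\begin{itemize}
\item[(a)] If $(b_k)$ is negligible and $a_k\le b_k$ for almost all $k$, then $(a_k)$ is negligible.
\item[(b)] If $(a_k)$ and $(b_k)$ are negligible and $m\geq 1$, then $(a_k+b_k)$ and $(a_k^{\,m})$ are negligible.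
\item[(c)] If $a_k\le N_{k-1}^{\,c}$ for some $c$ and almost all $k\ge2$, then $(a_k)$ is negligible. In particular bounded sequences are negligible.
\item[(d)] $(a_k)$ is not negligible if and only if there is $n$ with $a_k^{\,n}>N_k$ for almost all $k$. In particular $(N_k)$ is not negligible.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) and the claim on powers are immediate from the definition. For sums, if $a_k^{\,2n}\le N_k$, $b_k^{\,2n}\le N_k$ and $4^n\le N_k$, then $(a_k+b_k)^n\le2^nN_k^{1/2}\le N_k$. For (c), $a_k^{\,n}\le N_{k-1}^{\,cn}\le N_{k-1}^{\,k}=N_k$ once $k\ge cn$. Part (d) holds because a statement that does not hold for almost all $k$ fails for almost all $k$; and $N_k^{\,2}>N_k$.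
\end{proof}

In Section~\ref{sec:nocover} we could pass to an arbitrary infinite set of stages. Now the set of stages has to stay in $U$, so Lemma~\ref{lem:thin} is not available for the frozen low entries. The next lemma replaces it.

\begin{lemma}\label{lem:regressive}
Let $b\colon\mathbb{N}\to\mathbb{N}$ satisfy $b(k)\le k$ for all $k$. There is $V\in U$ such that $b(k)=k$ whenever $k\in V$ and $b(k)\in V$.
\end{lemma}

\begin{proof}
Define $c\colon\mathbb{N}\to\{0,1\}$ by recursion: $c(k)=0$ if $b(k)=k$, and $c(k)=1-c(b(k))$ if $b(k)<k$. One of the sets $c^{-1}(0)$, $c^{-1}(1)$ is in $U$; call it $V$. If $k\in V$ and $b(k)<k$, then $c(b(k))\ne c(k)$, so $b(k)\notin V$.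
\end{proof}

\subsection{The ideals $I$ and $J$}

Let $X=\bigsqcup_{l,k\ge1}Y^l_k$ with $|Y^l_k|=N_k^{\,l}$. The sets $X_l=\bigcup_kY^l_k$ are the \emph{rows} and the sets $Y_k=\bigcup_lY^l_k$ are the \emph{columns}. Let
\[
J=\{A\subseteq X:\ A\text{ meets only finitely many rows}\}.
\]
A member of $J$ meets every column in a finite set, so we may define
\[
I=\{A\in J:\ (|A\cap Y_k|)_{k\ge1}\text{ is negligible}\}.
\]
By Lemma~\ref{lem:negligible}, $I$ is closed under subsets and finite unions, and it contains the finite sets and every member of $J$ that meets each column at most once. So $I$ and $J$ are ideals, and $X_1\in J\setminus I$ because $|X_1\cap Y_k|=N_k$. Since $X_l\notin I$ for every $l$, while each $B\in J$ is disjoint from some row, Proposition~\ref{prop:oneset} does not apply to $J$.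

\begin{lemma}\label{lem:Dtwo}
The ideals $I\subsetneq J$ satisfy the hypotheses of Lemma~\ref{lem:two}.
\end{lemma}

\begin{proof}
($\alpha$) An infinite member of $J$ meets infinitely many columns; one point from each of them gives an infinite subset in $I$.

($\beta$) A set $B\notin J$ meets infinitely many rows; let $B'$ consist of one point from each of them.

($\gamma$) Let $B\in J\setminus I$. By Lemma~\ref{lem:negligible}(d) there are $n$ and $V\in U$ with $|B\cap Y_k|^n>N_k$ for all $k\in V$. Fix $l$. Then $|B\cap Y_k|^{nl}>|Y^l_k|$ for $k\in V$, so there is an $nl$-ary operation $f$ that maps $(B\cap Y_k)^{nl}$ onto $Y^l_k$ for each $k\in V$ and all other tuples to one point of $X_l$. For $S\in I$ we have $f[S^{nl}]\subseteq X_l$ and $|f[S^{nl}]\cap Y_k|\le|S\cap Y_k|^{nl}+1$, which is negligible. So $f\in\mathcal{C}_I$ and $\bigcup_{k\in V}Y^l_k\in\langle B\rangle$. The rest of the row, $\bigcup_{k\notin V}Y^l_k$, misses almost all columns and so lies in $I$. (This is where the ultrafilter property is needed: if $V$ were merely infinite, the rest of the row need not be small.) Hence $X_l\in\langle B\rangle$ for every $l$,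 and $J\subseteq\langle B\rangle$.
\end{proof}

\subsection{An operation in $\mathcal{C}_J\setminus\mathcal{D}_J$}

Let $h\colon X\to X$ map $Y^l_{k+1}$ onto $Y^l_k$ for all $l,k\ge1$, and $Y^l_1$ to a point of $X_l$. This is the shift that the growth of $N_k$ forbids in $\mathcal{C}_I$, performed in all rows at once. Since $h[X_l]\subseteq X_l$, we have $h\in\mathcal{C}_J$.

For each $l$ choose $G_l\subseteq X_l\setminus Y^l_1$ such that $h$ maps $G_l\cap Y^l_{k+1}$ bijectively onto $Y^l_k$ for all $k$. Then $|G_l\cap Y_{k}|=N_{k-1}^{\,l}$ for $k\ge2$, so $G_l\in I$ by Lemma~\ref{lem:negligible}(c), while $h[G_l]=X_l\notin I$. So $h$ does not have the form \eqref{eq:normal} with $r=0$. Parameters do help: on finitely many rows $h$ agrees with a member of $\mathcal{O}_J$, and parameters can even encode later rows. For instance, the construction in the proof of ($\gamma$) gives a binary $F\in\mathcal{C}_I$ that maps $Y^1_k\times Y^1_k$ onto $Y^2_k$ for all $k$, so two parameters in row $1$ suffice to name every point of row $2$. But $r$ parameters in the first $M$ rows and the first $k$ columns have only about $N_k^{\,Mr}$ values, which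 is too few for a row $l$ beyond $Mr$; and parameters in later columns are free of charge, as in Section~\ref{sec:nocover}.

\begin{proposition}\label{prop:shift}
$h\notin\mathcal{D}_J$.
\end{proposition}

\begin{proof}
Suppose $h\in\mathcal{D}_J$. By Lemma~\ref{lem:normal}, $h(x)=F(x,h_1(x),\dots,h_r(x))$ with $F\in\mathcal{C}_I^{(r+1)}$ and with all $h_i$ taking their values in $Z=X_1\cup\dots\cup X_M$ for some $M$. Put $l=(M+1)r+1$ and $G=G_l$. For $y\in X_l$ let $g(y)$ be the point of $G$ with $h(g(y))=y$, and let $w_i(y)=h_i(g(y))\in Z$. Then
\begin{equation}\label{eq:recover}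
y=F\bigl(g(y),w_1(y),\dots,w_r(y)\bigr)\qquad(y\in X_l).
\end{equation}
Since $G\in I$, it is enough to find a set of points $y$ that is not in $I$ but whose parameters $w_i(y)$ form a set in $I$.

\emph{Freezing the low parameters.} Let $R_k=Z\cap(Y_1\cup\dots\cup Y_k)$. For $y\in Y^l_k$ call the parameter $w_i(y)$ \emph{low} if it lies in $R_k$, and \emph{high} otherwise; a high parameter lies in a column $Y_j$ with $j>k$. The \emph{pattern} of $y$ is the tuple in $(R_k\cup\{\ast\})^r$ obtained from $(w_1(y),\dots,w_r(y))$ by replacing the high parameters by $\ast$. The set $R_k$ is the union of $kM$ sets $Y^{l'}_j$, each of size at most $N_k^{\,M}$. Choose $k_0$ with $kM+1\le N_k$ for all $k\ge k_0$. For such $k$ the number of patterns is at most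
\[
(1+kMN_k^{\,M})^r\le N_k^{\,(M+1)r}=|Y^l_k|/N_k .
\]
So for $k\ge k_0$ there is $H_k\subseteq Y^l_k$ with $|H_k|=N_k$ whose points all have the same pattern $p_k$.

\emph{Choosing the columns.} For fixed $i$, the frozen values $p_k(i)$ belonging to many different $k$ may pile up in one early column. We move such columns out of sight. For $i\le r$ define $b_i\colon\mathbb{N}\to\mathbb{N}$ as follows: if $k\ge k_0$ and $p_k(i)\ne\ast$, let $b_i(k)$ be the index of the column that contains $p_k(i)$; otherwise let $b_i(k)=k$. Then $b_i(k)\le k$. Let $V_i\in U$ be given by Lemma~\ref{lem:regressive} for $b_i$, and let $V=\{k:k\ge k_0\}\cap V_1\cap\dots\cap V_r\in U$. For all $i$, if $k\in V$ and $b_i(k)\in V$, then $b_i(k)=k$.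

\emph{Counting.} Let $W=\{w_i(y):i\le r,\ y\in H_k,\ k\in V\}\subseteq Z$, and let $j\in V$ with $j\ge2$. A low parameter $w_i(y)$ with $y\in H_k$ and $k\in V$ equals $p_k(i)$; if it lies in $Y_j$, then $b_i(k)=j\in V$, so $k=j$. Hence the low parameters contribute at most the $r$ entries of $p_j$ to $W\cap Y_j$. A high parameter in $Y_j$ comes from some $H_k$ with $k<j$, so the high parameters contribute at most $r\sum_{k<j}N_k\le rjN_{j-1}$ points. Therefore
\[
|W\cap Y_j|\le r+rjN_{j-1}\le r(j+1)N_{j-1}\le N_{j-1}^{\,2}
\]
for all large $j\in V$, that is, for almost all $j$. By Lemma~\ref{lem:negligible}(c), $W\in I$.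

Thus $S=G\cup W\in I$. By \eqref{eq:recover}, $F[S^{r+1}]$ includes $H=\bigcup_{k\in V}H_k$, and $|H\cap Y_k|=N_k$ for almost all $k$, so $H\notin I$ by Lemma~\ref{lem:negligible}(d). This contradicts $F\in\mathcal{C}_I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:othercover}]
By Lemmas~\ref{lem:Dtwo} and~\ref{lem:two}, $\mathcal{C}_I$ is not precomplete and $\mathcal{D}_J$ is its only upper cover. By Proposition~\ref{prop:shift}, $h\in\mathcal{C}_J\setminus\mathcal{D}_J$, so by the last assertion of Lemma~\ref{lem:two} this cover is not $\mathcal{C}_{J'}$ for any ideal $J'$.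
\end{proof}

In particular, the condition $\mathcal{D}_J=\mathcal{C}_J$ in Theorem~\ref{thm:classification}(3) does not follow from the minimality of $J$.

\begin{thebibliography}{1}
\bibitem{BGHP}
Mathias Beiglb\"ock, Martin Goldstern, Lutz Heindorf and Michael Pinsker,
\emph{Clones from ideals}, arXiv:0802.3822 (2008).
\end{thebibliography}
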